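# Asymptotic freeness of $\lim_k\sqrt[2k]{(x_n^\star)^kx_n^k}$ and $x_nx_n^\star$ for $x_n=V_nD_n$

## 1. Almost scalar $D_n$: one determinant and one inequality

**Setting.** Let $D_n\in\mathcal M_n(\mathbb C)$ be constant hermitian matrices with $\|D_n\|<C$ for all $n$, such that $\lim_n\mathrm{tr}_nD_n^k$ exists for each $k$, where $\mathrm{tr}=\mathrm{tr}_n=\frac1n\mathrm{Tr}$. Let $V_n$ be Haar distributed on $U(n)$, and put $x_n=V_nD_n$. We take $n\ge2$ and enlarge $C$ so that $C\ge1$. The objects of this talk are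
$$A_n^{(k)}=\sqrt[2k]{(x_n^*)^kx_n^k},\qquad A_n=\lim_{k\to\infty}A_n^{(k)},$$
with the positive $2k$-th root. We write $\|Y\|_2=(\mathrm{tr}\,Y^*Y)^{1/2}$, $s_1(Y)\ge\dots\ge s_n(Y)$ for the singular values, $\lambda_i(Y)$ for the eigenvalues counted with algebraic multiplicity, and $d_1,\dots,d_n$ for the eigenvalues of $D_n$ (we suppress their dependence on $n$). Since $\|A_n^{(k)}\|=\|x_n^k\|^{1/k}\le C$, we have $\|A_n\|\le C$. Also $x_nx_n^*=V_nD_n^2V_n^*$ has norm at most $C^2$. The law of $D_n^2$ is the measure $\frac1n\sum_i\delta_{d_i^2}$. Its moments converge and its support is in $[0,C^2]$, so it converges weakly to a probability measure $\mu$.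

Two facts about $A_n$ hold for every matrix and will be proved in Section 4 without using anything from this section: the limit exists, and the eigenvalues of $A_n$ are the moduli $|\lambda_i(x_n)|$. A small example shows what to expect. Let $x=\begin{pmatrix}0&1\\0&1\end{pmatrix}$. Then $x^k=x$, and $x^*x=\mathrm{diag}(0,2)$, so $((x^*)^kx^k)^{1/2k}=\mathrm{diag}(0,2^{1/2k})\to\mathrm{diag}(0,1)$. The eigenvalues of the limit are the moduli $0,1$ of the eigenvalues of $x$. The kernel of the limit is the eigenspace $\mathbb C e_1$ of $x$ for the eigenvalue $0$. The eigenvector of the limit for $1$ is $e_2$, which is orthogonal to $e_1$; it is not the eigenvector $e_1+e_2$ of $x$.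

**Definition (freeness).** Let $\mathcal A$ be a unital algebra and $\phi:\mathcal A\to\mathbb C$ linear with $\phi(1)=1$. Two subsets of $\mathcal A$ are free if, for the unital subalgebras $\mathcal A_1,\mathcal A_2$ that they generate, $\phi(y_1y_2\cdots y_m)=0$ whenever $\phi(y_j)=0$ for all $j$ and $y_1,y_2,\dots$ come alternately from $\mathcal A_1$ and $\mathcal A_2$ (starting with either one). Freeness of more than two families is defined in the same way, with neighboring factors from different subalgebras.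

For example, if $a$ and $b$ are free, expanding $\phi((a-\phi(a))(b-\phi(b)))=0$ gives $\phi(ab)=\phi(a)\phi(b)$. Similarly, expanding the alternating product of four centered factors gives $\phi(abab)=\phi(a^2)\phi(b)^2+\phi(a)^2\phi(b^2)-\phi(a)^2\phi(b)^2$. Thus freeness computes mixed moments from individual ones. A scalar is free from everything, because a centered scalar is $0$.

**Definition (asymptotic freeness).** Let $(a_{1,n})$, $(a_{2,n})$ be sequences of random matrices whose entries have finite moments of all orders, and let $\mathcal A$ be the free $\star$-algebra generated by $a_1,a_2$. Put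
$$\phi(a_{i_1}^{s_1}\cdots a_{i_k}^{s_k})=\lim_{n\to\infty}\mathbb E\big[\mathrm{tr}_n\,a_{i_1,n}^{s_1}\cdots a_{i_k,n}^{s_k}\big],\qquad i_j\in\{1,2\},\ s_j\in\{1,\star\}.$$
The sequences are asymptotically free if all these limits exist and $\{a_1,a_1^\star\}$, $\{a_2,a_2^\star\}$ are free in $(\mathcal A,\phi)$. For families of sequences the definition is the same. For hermitian matrices the stars play no role.

The question is whether $(A_n)$ and $(x_nx_n^*)$ are asymptotically free. We start with a case where the answer takes a few lines. It uses one classical theorem, which will be with us throughout.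

**(W) Weyl's majorant theorem.** If $\varphi:[0,\infty)\to\mathbb R$ is continuous and $u\mapsto\varphi(e^u)$ is convex and nondecreasing, then $\sum_i\varphi(|\lambda_i(Y)|)\le\sum_i\varphi(s_i(Y))$.

**Proposition 1 (easy case).** Suppose $\mu=\delta_1$ and $|d_i|\ge c_0>0$ for all $i$ and $n$. Then, for every realization of $V_n$,
$$\|A_n-1\|_2^2\le\mathrm{tr}\,D_n^2-1-\mathrm{tr}\log D_n^2\longrightarrow0,$$
and $(A_n)$, $(x_nx_n^*)$ are asymptotically free.

*Proof.* Let $\lambda_i$ be the eigenvalues of $x_n$. From above, (W) with $\varphi(t)=t^2$ gives $\frac1n\sum_i|\lambda_i|^2\le\mathrm{tr}\,x_n^*x_n=\mathrm{tr}\,D_n^2$. From below, the determinant gives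
$$\tfrac1n\sum_i\log|\lambda_i|^2=\tfrac1n\log|\det(V_nD_n)|^2=\tfrac1n\sum_i\log d_i^2=\mathrm{tr}\log D_n^2 .$$
For $s>0$ we have $\log s\le s-1$, so $s^2-1-\log s^2\ge s^2-1-2(s-1)=(s-1)^2$. Since $A_n$ has eigenvalues $|\lambda_i|$,
$$\|A_n-1\|_2^2=\tfrac1n\sum_i(|\lambda_i|-1)^2\le\tfrac1n\sum_i|\lambda_i|^2-1-\tfrac1n\sum_i\log|\lambda_i|^2\le\mathrm{tr}\,D_n^2-1-\mathrm{tr}\log D_n^2 .$$
The law of $D_n^2$ lives on $[c_0^2,C^2]$, where $\log$ is continuous, and converges to $\delta_1$. So the right-hand side tends to $1-1-0=0$.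

For freeness, note $|\mathrm{tr}\,XYZ|\le\|X\|\,\|Y\|_2\,\|Z\|$. Replacing the letters $A_n$ by $1$ one at a time therefore changes the trace of a word in $A_n$ and $x_nx_n^*$ by $o(1)$. So all limits exist, and in the limit $a_1$ behaves as the scalar $1$. An alternating product of centered elements that contains a factor from the first algebra has limit $0$, and a single centered factor from the second algebra has $\phi=0$ by definition. $\square$

What changes in general? Three things.

First, the determinant can degenerate. If a single $d_i$ is $0$, then $\det x_n=0$ and the lower bound is lost, although $\mu$ does not notice one eigenvalue. This is a real obstruction if nothing is known about $V_n$. Replace $V_n$ by the cyclic shift $e_j\mapsto e_{j+1}$ (indices mod $n$) and take $D_n=\mathrm{diag}(1,\dots,1,0)$. Then $x_n$ is nilpotent, so $A_n=0$. But $(x_n^*)^kx_n^k$ is the projection onto $\mathrm{span}(e_1,\dots,e_{n-k})$ for $k<n$, so $\|A_n^{(k)}-1\|_2^2=k/n\to0$ for each fixed $k$.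

Second, $A_n$ is in general not almost scalar. Then its position relative to $x_nx_n^*$ matters, and knowledge of its eigenvalues alone says nothing about its eigenvectors.

Third, one determinant is one number. To control a whole distribution of moduli we need a family of determinants, namely $\det(r-x_n)$ for all $r>0$.

## 2. The two theorems and the tools that are quoted

**Theorem A.** (a) $\displaystyle\lim_{k\to\infty}\limsup_{n\to\infty}\mathbb E\|A_n-A_n^{(k)}\|_2^2=0$. (b) $(A_n)$ and $(x_nx_n^*)$ are asymptotically free.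

As a pointwise limit of measurable functions, $A_n$ is measurable. For the second theorem put $A_n^{+}=A_n$, $A_n^{+,(k)}=A_n^{(k)}$, $A_n^{-,(k)}=\sqrt[2k]{x_n^k(x_n^*)^k}$ and $A_n^-=\lim_kA_n^{-,(k)}$. The last limit is of the same kind, for $x_n^*$ in place of $x_n$. We also need a transform.

**Definition ($S$-transform).** For a compactly supported probability measure $\mu$ on $[0,\infty)$ with nonzero mean, let $\psi_\mu(z)=\int\frac{za}{1-za}\,d\mu(a)$ and $S_\mu(z)=\psi_\mu^{-1}(z)\frac{1+z}z$, with the inverse near $0$. The inverse exists because $\psi_\mu(0)=0$ and $\psi_\mu'(0)=\int a\,d\mu\ne0$.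

Examples: for $\mu=\delta_c$ we get $\psi_\mu^{-1}(z)=\frac z{c(1+z)}$ and $S_\mu=1/c$. For $\mu=(1-p)\delta_0+p\delta_1$ we get $\psi_\mu(z)=\frac{pz}{1-z}$, $\psi_\mu^{-1}(z)=\frac z{p+z}$ and $S_\mu(z)=\frac{1+z}{p+z}$. Section 6 shows that, for $\mu\neq\delta_0$, the formula for $S_\mu(-\alpha)$ makes sense for all $0<\alpha<1-\mu(\{0\})$.

**Theorem B.** Under the same hypotheses, with no further regularity of $D_n$:

1. (Limit law.) The mean spectral law of $A_n^{\pm}$ converges to the law $\rho$ of $\sqrt{q(\omega)}$, where $\omega$ is uniform on $(0,1)$, $q(\alpha)=1/S_\mu(-\alpha)$ is nonincreasing on $(0,1-\mu(\{0\}))$, and $q:=0$ on $[1-\mu(\{0\}),1)$ (for $\mu=\delta_0$: $\rho=\delta_0$).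
2. (Eigenvalues.) The empirical eigenvalue measure of $x_n$ converges weakly, in probability, to the rotationally invariant measure on $\mathbb C$ with radial law $\rho$.
3. (Two-sided freeness.) The joint $\star$-distribution of $(x_n,A_n^+,A_n^-)$ converges, and the families $\{A_n^+\}\cup\{(x_n^*)^kx_n^k:k\ge1\}$ and $\{A_n^-\}\cup\{x_n^k(x_n^*)^k:k\ge1\}$ are asymptotically free. Moreover $\mathrm{tr}_nw(x_n,x_n^*,A_n^+,A_n^-)$ converges in $L^1(P)$, to a constant, for every word $w$.

For instance, if $\mu=(1-p)\delta_0+p\delta_1$ with $0<p<1$, then $q(\alpha)=\frac{p-\alpha}{1-\alpha}$ on $(0,p)$. Solving $u^2=q(\alpha)$ gives $\alpha=\frac{p-u^2}{1-u^2}$, so $\rho([0,u))=\frac{1-p}{1-u^2}$ for $0<u\le\sqrt p$. There is an atom of mass $1-p$ at $0$. By contrast $A_n^{(1)}=|D_n|$ has limit law $(1-p)\delta_0+p\delta_1$, so here the spectrum really moves with $k$.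

Besides (W) we quote the following.

* (V) Voiculescu (Invent. Math. 104 (1991); see also Nica–Speicher, *Lectures on the Combinatorics of Free Probability*, Lecture 23): $V_n$ and $D_n$ are asymptotically $\star$-free, with limits a Haar unitary $u$ (that is, $\phi(u^j)=0$ for $j\ne0$) and $d=d^*$.
* (S) Voiculescu 1987: if $a,b$ are free with nonzero first moments, the $S$-transform of the law of $ab$ is the product of those of $a$ and $b$.
* (RV) Rudelson–Vershynin, J. Amer. Math. Soc. 27 (2014), Thm 1.1: there are absolute constants $c,b>0$ such that for every fixed $B\in\mathcal M_n(\mathbb C)$, $n\ge2$, and $U$ Haar on $U(n)$, $P(s_{\min}(B+U)\le t)\le t^cn^{b}$ for all $t>0$.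
* (Conc) E. Meckes, *The Random Matrix Theory of the Classical Compact Groups*, Thm 5.17: there is an absolute $\kappa>0$ such that if $F:U(n)\to\mathbb R$ is $L$-Lipschitz for the unnormalized Hilbert–Schmidt distance, then $P(F\ge\mathbb EF+t)\le e^{-\kappa nt^2/L^2}$ for $t\ge0$ (and $\kappa=1/12$ works).

Two consequences of (Conc) will be used. For $X=F-\mathbb EF$ and $s>0$ we have $\mathbb Ee^{sX}=\int_{-\infty}^\infty se^{st}P(X\ge t)\,dt$. The part $t<0$ is at most $\int_{-\infty}^0se^{st}dt=1$. In the part $t\ge0$ we insert (Conc) and complete the square: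
$$\mathbb Ee^{s(F-\mathbb EF)}\le1+s\int_0^\infty e^{st-\kappa nt^2/L^2}dt\le1+sL\sqrt{\tfrac\pi{\kappa n}}\;e^{s^2L^2/(4\kappa n)}.\tag{1}$$
Applying (Conc) to $F$ and $-F$,
$$\mathrm{Var}\,F\le\int_0^\infty2t\cdot2e^{-\kappa nt^2/L^2}dt=\frac{2L^2}{\kappa n}.\tag{2}$$

## 3. Freeness at fixed $k$, and the exchange of limits

The starting point, a result of Voiculescu that the problem grants us, is that for each fixed $k$ the sequences $(A_n^{(k)})$ and $(x_nx_n^*)$ are asymptotically free. (The limit of $x_n$ itself is called an $R$-diagonal element. We only need its form $ud$ from (V).) Theorem B needs a two-sided version, so we derive both from (V).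

**Lemma 2 (freeness is closed).** Let $\varphi_k,\varphi$ be unital functionals on a free algebra with $\varphi_k(w)\to\varphi(w)$ for every word $w$. If two given families of generators are free under each $\varphi_k$, they are free under $\varphi$.

*Proof.* Freeness is the list of identities
$$\varphi\bigl((P_1-\varphi(P_1))(Q_1-\varphi(Q_1))(P_2-\varphi(P_2))\cdots\bigr)=0$$
for polynomials $P_i$ in the first and $Q_i$ in the second family, starting and ending with either kind. Expanded, each left-hand side is a polynomial in finitely many moments, so it passes to the limit. $\square$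

**Proposition 3 (fixed $k$).** The families $\{(x_n^*)^kx_n^k,\,A_n^{+,(k)}:k\ge1\}$ and $\{x_n^k(x_n^*)^k,\,A_n^{-,(k)}:k\ge1\}$ are asymptotically free. For every word $w$ in $x_n,x_n^*$ and finitely many of the $A_n^{\pm,(k)}$, the trace $\mathrm{tr}\,w$ converges in $L^1(P)$ to a constant.

*Proof.* **Step 1: without roots.** The purpose is to write the limits of $(x^*)^kx^k$ and $x^k(x^*)^k$ inside algebras that are visibly free. With $u,d$ from (V) put $d_i=u^{-i}du^i$ for $i\in\mathbb Z$. The $d_i$ are free: if $p_j(d)$ are centered and $i_j\ne i_{j+1}$, then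
$$p_1(d_{i_1})\cdots p_m(d_{i_m})=u^{-i_1}p_1(d)u^{i_1-i_2}p_2(d)\cdots u^{i_{m-1}-i_m}p_m(d)u^{i_m}.$$
Here each $u^{i_j-i_{j+1}}$ is centered because its exponent is not $0$. After deleting end factors with exponent $0$, this is an alternating product of centered elements of the free algebras generated by $\{u,u^*\}$ and by $d$, so its expectation is $0$. Writing out the definition of the $d_i$, one sees
$$(ud)^k=u^kd_{k-1}\cdots d_1d_0=d_{-1}d_{-2}\cdots d_{-k}u^k.$$
So the limit of $(x_n^*)^kx_n^k$ is $d_0\cdots d_{k-1}d_{k-1}\cdots d_0$, and that of $x_n^k(x_n^*)^k$ is $d_{-1}\cdots d_{-k}d_{-k}\cdots d_{-1}$. The former lie in the algebra generated by the $d_i$ with $i\ge0$, the latter in the algebra generated by those with $i<0$. These two algebras are free.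

**Step 2: constants in the limit.** The purpose is $L^1$ convergence. Let $W$ be a word in $V_n,V_n^*,D_n$. Changing $V$ to $V'$ one letter at a time changes $\mathrm{tr}\,W$ by at most a constant depending on $W$ times $\|V-V'\|_2=n^{-1/2}\|V-V'\|_{HS}$. So $\mathrm{Re}\,\mathrm{tr}\,W$ and $\mathrm{Im}\,\mathrm{tr}\,W$ are $O_W(n^{-1/2})$-Lipschitz, and by (2) their variances are $O(n^{-2})$. As $\mathbb E\,\mathrm{tr}\,W$ converges by (V), $\mathrm{tr}\,W$ converges in $L^1(P)$ to a constant.

**Step 3: roots.** The purpose is to adjoin the $A_n^{\pm,(k)}$. Given a word $w$ and $\eta\in(0,1)$, choose polynomials $p_k$ with $|p_k(t)-t^{1/2k}|\le\eta$ on $[0,C^{2k}]$ for the finitely many $k$ involved. Replace $A_n^{+,(k)}$ by $p_k((x_n^*)^kx_n^k)$ and $A_n^{-,(k)}$ by $p_k(x_n^k(x_n^*)^k)$. Each replacement has operator norm error at most $\eta$, and all norms are bounded, so $\mathrm{tr}\,w$ changes by at most $c_w\eta$. The new trace converges in $L^1$ to a constant $\varphi_\eta(w)$ by Step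 2, hence $\limsup_n\mathbb E|\mathrm{tr}\,w-\varphi_\eta(w)|\le c_w\eta$. Consequently $|\varphi_\eta(w)-\varphi_{\eta'}(w)|\le c_w(\eta+\eta')$, so $\varphi_\eta(w)$ has a limit $\varphi(w)$ as $\eta\to0$, and $\mathrm{tr}\,w\to\varphi(w)$ in $L^1$. The same argument applies to words that also contain the letters $(x_n^*)^jx_n^j$ and $x_n^j(x_n^*)^j$. If the polynomials $p_k$ are fixed for all $k$, depending only on $\eta$, then under $\varphi_\eta$ the two families consist of elements of the two free algebras of Step 1, so they are free. By Lemma 2 they are free under $\varphi$. $\square$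

In particular $(A_n^{(k)})$ and $(x_nx_n^*)$ are asymptotically free for each fixed $k$.

The sensible first attempt is now: let $k\to\infty$ and quote Lemma 2. This gives freeness for $\lim_k\lim_n$, but the question is about $\lim_n\lim_k$. The exchange is exactly Theorem A(a), and it cannot follow from the $\star$-moments of $x_n$ in the limit. In the shift example of Section 1, $x_n$ differs from the cyclic shift by a matrix of rank one and norm one. So its $\star$-moments differ by $O(1/n)$ from those of the shift, whose powers $j$ with $0<|j|<n$ have trace $0$. Hence its limit is a Haar unitary. With Haar distributed $V_n$ and the same $D_n$ the limit is $u\cdot1$, a Haar unitary again. But in the shift example $A_n^{(k)}\to1$ in $\|\cdot\|_2$ for each $k$, while $A_n=0$, and (a) fails. So somewhere the Haar measure must act at the level of eigenvalues.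

The plan has two parts. Sections 4 and 5 contain a deterministic inequality: closeness of the eigenvalue distributions of $A_n^{(k)}$ and $A_n$ already forces closeness in $\|\cdot\|_2$. Sections 6 to 8 show that the eigenvalue distributions have the same limit.

## 4. A one-sided trace inequality between $A^{(k)}$ and its limit

Two hermitian matrices with the same spectrum can be far apart. What helps here is that $A^{(k)}$ and its limit satisfy an angle condition, which comes from the invariant subspaces of $x$.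

Fix $x\in\mathcal M_n(\mathbb C)$ with eigenvalues $\lambda_i$. For $r\in\mathbb R$ let $E_r$ be the sum of the generalized eigenspaces with $|\lambda|\le r$. Let $\hat A\ge0$ be the matrix with $1_{(-\infty,r]}(\hat A)=P_{E_r}$ for all $r$. Its eigenvalues are the $|\lambda_i|$ with multiplicity. In the $2\times2$ example of Section 1, $\hat A=\mathrm{diag}(0,1)$. For $\delta>0$ put
$$f_k(t)=\tfrac1{2k}\log\bigl(1+(t/\delta)^{2k}\bigr),\qquad A^{(k)}=((x^*)^kx^k)^{1/2k}.$$
The logarithm is there because traces of logarithms are determinants, and the cutoff $\delta$ because a kernel must be allowed.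

**Lemma 4.** $\|f_k(A^{(k)})-f_k(\hat A)\|_2^2\le\mathrm{tr}\,f_k(A^{(k)})^2-\mathrm{tr}\,f_k(\hat A)^2.$

*Proof.* Let $K=f_k(A^{(k)})$, $K'=f_k(\hat A)$.

**Step 1: reduction to projections.** We show that it is enough to have $\mathrm{Tr}\,1_{(r,\infty)}(\hat A)(K-K')\ge0$ for all $r$. Let $\tau_1<\dots<\tau_p$ be the distinct eigenvalues of $\hat A$. Since $f_k$ is nonnegative and nondecreasing,
$$K'=f_k(\tau_1)\cdot1+\sum_{j\ge2}\bigl(f_k(\tau_j)-f_k(\tau_{j-1})\bigr)1_{(\tau_{j-1},\infty)}(\hat A)$$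
is a nonnegative combination of such projections ($1$ is the case $r<0$). So $\mathrm{Tr}\,K'(K-K')\ge0$, and then
$$\|K-K'\|_2^2=\mathrm{tr}\,K^2-2\,\mathrm{tr}\,KK'+\mathrm{tr}\,K'^2\le\mathrm{tr}\,K^2-\mathrm{tr}\,K'^2 .$$

**Step 2: a determinant in place of a trace.** We bound the trace over $F=E^\perp$, $E=E_r$, from below. Let $Q=(x^k)^*x^k$, $\eta=\delta^{2k}$, $Y=Q+\eta$. If $F=0$ there is nothing to prove, and for $E=0$ the argument below holds with the $E$-terms absent. Let $(e_j)$ be an eigenbasis of the compression $Y_{EE}=P_EYP_E|_E$. By Jensen's inequality for the spectral measure of $Y$ at the unit vector $e_j$, $\langle e_j,(\log Y)e_j\rangle\le\log\langle e_j,Ye_j\rangle$. Summing, $\mathrm{Tr}\,P_E\log Y\le\log\det Y_{EE}$. Hence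
$$\mathrm{Tr}\,P_F\log Y=\log\det Y-\mathrm{Tr}\,P_E\log Y\ge\log\det Y-\log\det Y_{EE},$$
which is the logarithm of the determinant of the Schur complement of $Y_{EE}$ in $Y$.

**Step 3: the Schur complement sees the eigenvalues on the quotient.** Since $E$ is invariant under $x$, we have $x^k=\begin{pmatrix}a&b\\0&c\end{pmatrix}$ on $E\oplus F$, and the eigenvalues of $c$ are the $\lambda_i^k$ with $|\lambda_i|>r$. So
$$Y=\begin{pmatrix}a^*a+\eta&a^*b\\b^*a&b^*b+c^*c+\eta\end{pmatrix},$$
and the Schur complement is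
$$b^*b+c^*c+\eta-b^*a(a^*a+\eta)^{-1}a^*b=c^*c+\eta+b^*\bigl(1-a(a^*a+\eta)^{-1}a^*\bigr)b\ge c^*c+\eta,$$
because $a(a^*a+\eta)^{-1}a^*\le1$. Now apply (W) to $c$ with $\varphi(t)=\log(t^2+\eta)$; here $\varphi(e^u)=\log(e^{2u}+\eta)$ is convex and nondecreasing. We get
$$\mathrm{Tr}\,P_F\log(Q+\eta)\ge\sum_i\log(s_i(c)^2+\eta)\ge\sum_{|\lambda_i|>r}\log(|\lambda_i|^{2k}+\eta)=\mathrm{Tr}\,P_F\log(\hat A^{2k}+\eta).$$
Since $K=\frac1{2k}(\log(Q+\eta)-\log\eta)$, $K'=\frac1{2k}(\log(\hat A^{2k}+\eta)-\log\eta)$ and $P_F=1_{(r,\infty)}(\hat A)$, this is the inequality required in Step 1. $\square$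

**From $f_k$ back to $A$.** We now remove the functions. Let $\|x\|\le C$, $0<\delta\le1$, $g(t)=\log(\max(t,\delta)/\delta)$, $B=\log(C/\delta)$. Both spectra lie in $[0,C]$. As $\max(1,t/\delta)^{2k}\le1+(t/\delta)^{2k}\le2\max(1,t/\delta)^{2k}$, we have $g\le f_k\le g+\frac{\log2}{2k}$, and $0\le g\le B$ on $[0,C]$. So $f_k^2\le g^2+\frac{\log2}{2k}\bigl(2B+\frac{\log2}{2k}\bigr)\le g^2+\frac{(2B+1)\log2}{2k}$, while $f_k^2\ge g^2$. Lemma 4 gives
$$\|f_k(A^{(k)})-f_k(\hat A)\|_2^2\le\mathrm{tr}\,g(A^{(k)})^2-\mathrm{tr}\,g(\hat A)^2+\tfrac{(2B+1)\log2}{2k}.\tag{3}$$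
Next, for hermitian $K,K'$, Duhamel's formula $e^K-e^{K'}=\int_0^1e^{sK}(K-K')e^{(1-s)K'}ds$ gives $\|e^K-e^{K'}\|_2\le e^{\max(\|K\|,\|K'\|)}\|K-K'\|_2$. Since $\max(t,\delta)\le\delta e^{f_k(t)}\le2^{1/2k}\max(t,\delta)$, on $[0,C]$ we have $\delta e^{f_k}\le2C$ and $|\delta e^{f_k(t)}-t|\le\delta+(2^{1/2k}-1)C$. Compare $A^{(k)}$ with $\delta e^{f_k(A^{(k)})}$, then with $\delta e^{f_k(\hat A)}$, then with $\hat A$:
$$\|A^{(k)}-\hat A\|_2\le2\delta+2(2^{1/2k}-1)C+2C\,\|f_k(A^{(k)})-f_k(\hat A)\|_2.\tag{4}$$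

**Lemma 5.** For every matrix $x$, $\lim_kA^{(k)}=\hat A$.

*Proof.* We first show that the eigenvalues converge (Yamamoto's theorem). We have $\prod_{i\le m}s_i(x^k)=\|\Lambda^m(x^k)\|=\|(\Lambda^mx)^k\|$. By the spectral radius formula, $\prod_{i\le m}s_i(x^k)^{1/k}$ tends to the spectral radius of $\Lambda^mx$, which is the product of the $m$ largest $|\lambda_i|$. Let $p$ be the number of nonzero eigenvalues. For $i\le p$, and also for $i=p+1$ if $p<n$, dividing the statement for $m=i$ by that for $m=i-1$ (whose limit is positive) shows that $s_i(x^k)^{1/k}$ tends to the $i$-th largest $|\lambda|$. For $i>p+1$ use $s_i\le s_{p+1}$. As $s_i(x^k)^{1/k}$ is the $i$-th eigenvalue of $A^{(k)}$, we get $\mathrm{tr}\,g(A^{(k)})^2\to\mathrm{tr}\,g(\hat A)^2$ for each $\delta$. By (3) the left side of (3) tends to $0$, and by (4) $\limsup_k\|A^{(k)}-\hat A\|_2\le2\delta$. Let $\delta\to0$. $\square$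

So $A_n=\hat A_n$ is a bounded random matrix with eigenvalues $|\lambda_i(x_n)|$, as promised in Section 1.

## 5. Convergence of the eigenvalue moduli implies freeness

Let $\rho^{(n)}=\mathbb E\frac1n\sum_i\delta_{|\lambda_i(x_n)|}$, the mean spectral law of $A_n$. For fixed $k$ let $\mu_k$ be the limit law of $(x_n^*)^kx_n^k$ as $n\to\infty$, that is, the weak limit of its mean spectral law. It exists because the moments converge (Proposition 3) and all supports are in $[0,C^{2k}]$. Let $\rho_k$ be its image under $t\mapsto t^{1/2k}$. Since this map is continuous, $\rho_k$ is the limit of the mean spectral laws of $A_n^{(k)}$.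

**Proposition 6.** If $\rho^{(n)}\to\rho$ $(n\to\infty)$ and $\rho_k\to\rho$ $(k\to\infty)$ weakly for the same $\rho$, then Theorem A holds.

*Proof.* (a) Take expectations in (3), with $x=x_n$, and let $n\to\infty$. For fixed $\delta$ the function $g^2$ is continuous on $[0,C]$, so
$$\limsup_n\mathbb E\|f_k(A_n^{(k)})-f_k(A_n)\|_2^2\le\int g^2\,d\rho_k-\int g^2\,d\rho+\tfrac{(2B+1)\log2}{2k},$$
which tends to $0$ as $k\to\infty$. Squaring (4) with $(p+q)^2\le2p^2+2q^2$ gives $\limsup_k\limsup_n\mathbb E\|A_n^{(k)}-A_n\|_2^2\le2(2\delta)^2=8\delta^2$ for every $\delta\in(0,1]$. Let $\delta\to0$.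

(b) For a word $w$, replace the letters $A_n$ by $A_n^{(k)}$ one at a time and use $|\mathrm{tr}\,XYZ|\le\|X\|\,\|Y\|_2\,\|Z\|$:
$$|\mathbb E\,\mathrm{tr}\,w(A_n,x_nx_n^*)-\mathbb E\,\mathrm{tr}\,w(A_n^{(k)},x_nx_n^*)|\le c_w\,\mathbb E\|A_n-A_n^{(k)}\|_2 .$$
For fixed $k$, $\mathbb E\,\mathrm{tr}\,w(A_n^{(k)},x_nx_n^*)\to\varphi_k(w)$, and under $\varphi_k$ the two variables are free (Proposition 3). By (a) and $\mathbb E\|\cdot\|_2\le(\mathbb E\|\cdot\|_2^2)^{1/2}$, the oscillation $\limsup_n-\liminf_n$ of (the real and imaginary parts of) $\mathbb E\,\mathrm{tr}\,w(A_n,x_nx_n^*)$ is at most $2c_w\limsup_n\mathbb E\|A_n-A_n^{(k)}\|_2$ for every $k$, hence $0$. So $\varphi(w)=\lim_n\mathbb E\,\mathrm{tr}\,w(A_n,x_nx_n^*)$ exists and equals $\lim_k\varphi_k(w)$. Lemma 2 gives freeness under $\varphi$. $\square$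

**The case $\mu=\delta_0$.** By (W), $\mathrm{tr}\,A_n^2=\frac1n\sum|\lambda_i|^2\le\mathrm{tr}\,D_n^2\to0$, so $\rho^{(n)}\to\delta_0$. Also $(x_n^*)^kx_n^k\le C^{2k-2}x_n^*x_n$ gives $\mathrm{tr}\,(x_n^*)^kx_n^k\le C^{2k-2}\mathrm{tr}\,D_n^2\to0$, so $\rho_k=\delta_0$. Proposition 6 applies. From now on, through Section 8, $\mu\ne\delta_0$.

## 6. Logarithmic integrals, the functions $G$ and $\Phi$, and the upper bound

To compare $\rho^{(n)}$ with $\rho_k$ we test both against $u\mapsto\log\max(u,r)$, $r>0$: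
$$M_n(r)=\int\log\max(u,r)\,d\rho^{(n)}(u),\qquad N_k(r)=\int\log\max(u,r)\,d\rho_k(u).$$
There are three reasons for this choice. These functions are admissible in (W). They are circular means of $\log|r-e^{i\theta}u|$, so $M_n(r)$ is an expected log-determinant (Section 7). And they determine the law:

**Lemma 7.** A probability measure $\rho$ on $[0,C]$ is determined by the numbers $\int\log\max(u,r)\,d\rho(u)$, $0<r\le C$.

*Proof.* For $u\in[0,C]$, $\log\max(u,r)=\log C-\int_r^C1_{\{u<s\}}\frac{ds}s$, so $\int\log\max(u,r)\,d\rho=\log C-\int_r^C\rho([0,s))\frac{ds}s$. This determines $\rho([0,s))$ for almost every $s\in(0,C]$, hence $\rho$. $\square$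

**Definition of $q$, $G$, $\Phi$.** Let $\alpha^*=1-\mu(\{0\})$ and $\psi(t)=\int\log(1+ta)\,d\mu(a)$. The map $t\mapsto t\psi'(t)=\int\frac{ta}{1+ta}\,d\mu$ is real-analytic on $(0,\infty)$, has derivative $\int\frac a{(1+ta)^2}d\mu>0$, and runs from $0$ to $\alpha^*$. Let $t_\alpha$, $0<\alpha<\alpha^*$, be its real-analytic inverse. With $h(\alpha)=-\alpha\log\alpha-(1-\alpha)\log(1-\alpha)$ put
$$q(\alpha)=\frac\alpha{(1-\alpha)t_\alpha},\qquad G(\alpha)=\psi(t_\alpha)-\alpha\log t_\alpha-h(\alpha),\qquad\Phi(r)=\log r^2+\sup_{0<\alpha<\alpha^*}\bigl(G(\alpha)-\alpha\log r^2\bigr).$$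

The facts we need are these. Because $t_\alpha\psi'(t_\alpha)=\alpha$, the terms with $t_\alpha'$ cancel and
$$G'(\alpha)=-\log t_\alpha-\log\tfrac{1-\alpha}\alpha=\log q(\alpha).$$
As $\alpha\to0$, $t_\alpha/\alpha\to1/\int a\,d\mu$, so $G(0+)=0$ and $q(0+)=\int a\,d\mu$. Moreover $\psi_\mu(-t_\alpha)=-\alpha$, so for small $\alpha$ we have $S_\mu(-\alpha)=(-t_\alpha)\frac{1-\alpha}{-\alpha}=1/q(\alpha)$. The formula $S_\mu(-\alpha)=t_\alpha\frac{1-\alpha}\alpha$ defines $S_\mu(-\alpha)$ on all of $(0,\alpha^*)$.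

As a check, let $\mu=\delta_1$. Then $\alpha=\frac t{1+t}$, $t_\alpha=\frac\alpha{1-\alpha}$, $q=1$, $G=0$, and $\frac12\Phi(r)=\log\max(1,r)$, which is the integral for $\rho=\delta_1$, as in Proposition 1. For $\mu=(1-p)\delta_0+p\delta_1$: $\alpha=\frac{pt}{1+t}$, $t_\alpha=\frac\alpha{p-\alpha}$, and $q(\alpha)=\frac{p-\alpha}{1-\alpha}$.

**Step 1: the law of $(x^*)^kx^k$.** We show $G_k=kG$, where $q_k,G_k,\psi_k,\alpha_k^*$ are the objects formed with $\mu_k$ instead of $\mu=\mu_1$. For $k\ge2$ and $B=(x^*)^{k-1}x^{k-1}=(A^{(k-1)})^{2(k-1)}$ we have $(x^*)^kx^k=x^*Bx$ and $\mathrm{tr}\,(x^*Bx)^j=\mathrm{tr}\,(xx^*B)^j$. Since $(x_nx_n^*)$ and $(A_n^{(k-1)})$ are asymptotically free, the moments of $\mu_k$ are those of $ab$ with $a,b$ free of laws $\mu$ and $\mu_{k-1}$. First moments multiply, so by induction they are positive (and $\mu_k\ne\delta_0$). By (S), $S_{\mu_k}=S_\mu^k$ near $0$; hence $q_k=q^k$ near $0+$. Both functions are real-analytic, so $q_k=q^k$ on $(0,\min(\alpha^*,\alpha_k^*))$.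

Next, $\alpha_k^*=\alpha^*$. If they differed, let $\beta$ be the smaller one; then $\beta<1$. The function among $q^k,q_k$ that belongs to $\beta$ tends to $0$ at $\beta$, since the corresponding $t_\alpha\to\infty$ there. The other one is continuous and positive at $\beta$. But they agree on $(0,\beta)$, a contradiction.

So $G_k'=\log q_k=k\log q=kG'$ and $G_k(0+)=0=G(0+)$, that is, $G_k=kG$ on $(0,\alpha^*)$.

**Step 2: bounding $N_k$.** The purpose is to bound $N_k(r)$ by $\Phi(r)$ up to $O(1/k)$. Let $t=r^{-2k}$ and $\alpha=t\psi_k'(t)\in(0,\alpha^*)$. By definition of $G_k$,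
$$\psi_k(r^{-2k})=G_k(\alpha)+h(\alpha)+\alpha\log t=kG(\alpha)+h(\alpha)-k\alpha\log r^2\le k\bigl(\Phi(r)-\log r^2\bigr)+\log2 .$$
Since $\max(a,r^{2k})\le r^{2k}(1+ar^{-2k})$,
$$N_k(r)=\tfrac1{2k}\int\log\max(a,r^{2k})\,d\mu_k(a)\le\log r+\tfrac1{2k}\psi_k(r^{-2k})\le\tfrac12\Phi(r)+\tfrac{\log2}{2k}.$$

**Step 3: bounding $M_n$.** Here singular values of $x_n^k$ bound eigenvalues of $x_n$. Apply (W) to $x_n^k$ with $\varphi(t)=\log\max(t,r^k)$; here $\varphi(e^u)=\max(u,k\log r)$ is convex and nondecreasing. Divide by $kn$ and take expectations: $M_n(r)\le\mathbb E\,\mathrm{tr}\log\max(A_n^{(k)},r)$, which tends to $N_k(r)$ as $n\to\infty$. So for all $k$,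
$$\limsup_nM_n(r)\le N_k(r)\le\tfrac12\Phi(r)+\tfrac{\log2}{2k}.\tag{5}$$

Only $\star$-moments were used so far. The shift example obeys the same upper bounds, so the lower bound is where the Haar measure must enter.

## 7. The lower bound $\liminf_nM_n(r)\ge\frac12\Phi(r)$ from second moments of $\det(r-x_n)$

Fix $r>0$, write $x=x_n$, let $\sigma_1\ge\dots\ge\sigma_n=\sigma_{\min}$ be the singular values of $r-x$, and put
$$u_n=\tfrac1n\log|\det(r-x)|,\qquad L^\varepsilon=\tfrac1{2n}\sum_i\log(\sigma_i^2+\varepsilon^2),\qquad\ell_n=\tfrac1{2n}\log\mathbb E|\det(r-x)|^2 .$$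

**Step 1: $M_n$ is an expected log-determinant.** Since $e^{i\theta}x$ has the law of $x$, averaging over $\theta$ and Jensen's formula $\frac1{2\pi}\int_0^{2\pi}\log|r-e^{i\theta}\lambda|\,d\theta=\log\max(r,|\lambda|)$ give
$$\mathbb Eu_n=\mathbb E\,\tfrac1n\sum_i\tfrac1{2\pi}\int_0^{2\pi}\log|r-e^{i\theta}\lambda_i|\,d\theta=M_n(r).\tag{6}$$
Tonelli's theorem applies because $u_n\le\log(r+C)$.

The second moment of $\det(r-x)$ can be computed exactly. But Jensen's inequality gives $\mathbb Eu_n\le\ell_n$, the wrong direction. The regularized quantity $L^\varepsilon$ is a Lipschitz function of $V$, so for it concentration reverses Jensen at small cost, even with $\varepsilon=n^{-1/4}$. What then remains is to show that $L^{\varepsilon}-u_n$ is small, i.e. that few $\sigma_i$ are small. This will follow by playing the upper bound at fixed $\varepsilon$ against the lower bound at $n^{-1/4}$.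

**Step 2: exact second moments.** We compute $\mathbb E|\det(r-x)|^2$ and bound its regularized version. Conjugating $x$ by a fixed unitary $W$ turns $VD$ into $(W^*VW)(W^*DW)$, and $W^*VW$ is Haar. So assume $D=\mathrm{diag}(d_1,\dots,d_n)$, $d_i$ real. Let $d_J=\prod_{j\in J}d_j$, and let $e_m=e_m(d_1^2,\dots,d_n^2)$ be the elementary symmetric polynomial.

The minors $\det V_{IJ}$, $|I|=|J|=m$, are the matrix entries of the representation $\Lambda^m$ of $U(n)$ in the basis of the $e_J=e_{j_1}\wedge\dots\wedge e_{j_m}$. These representations are irreducible. Indeed, the diagonal unitaries act on the $e_J$ by distinct characters, so an invariant subspace is spanned by some of the $e_J$, and permutation matrices carry any $e_J$ to $\pm$ any other. For different $m$ they are inequivalent, since the scalar $z$ acts as $z^m$. By Schur orthogonality,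
$$\mathbb E\bigl[\det V_{IJ}\,\overline{\det V_{I'J'}}\bigr]=\delta_{II'}\delta_{JJ'}\tbinom n{|J|}^{-1}\qquad(|I|=|J|,\ |I'|=|J'|).$$
Expand $\det(r-VD)_{IJ}$ by multilinearity in the columns, letting $S$ be the set of columns where the term from $r\cdot1$ is chosen. Column $j$ of $r\cdot 1$, restricted to the rows $I$, is nonzero only if $j\in I$. So
$$\det(r-VD)_{IJ}=\sum_{S\subset I\cap J}\pm\,r^{|S|}\,d_{J\setminus S}\,\det V_{I\setminus S,\,J\setminus S}.$$
Different $S$ give different index pairs, so the cross terms vanish in expectation: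
$$\mathbb E|\det(r-VD)_{IJ}|^2=\sum_{S\subset I\cap J}r^{2|S|}\,d_{J\setminus S}^2\,\tbinom n{|J\setminus S|}^{-1}.\tag{7}$$
For $I=J=\{1,\dots,n\}$ this is
$$\mathbb E|\det(r-x)|^2=\sum_{m=0}^nr^{2(n-m)}\frac{e_m}{\binom nm}.\tag{8}$$
(For $n=2$ one can verify this by hand: $\det(r-VD)=r^2-r(v_{11}d_1+v_{22}d_2)+d_1d_2\det V$ has second moment $r^4+r^2\frac{d_1^2+d_2^2}2+d_1^2d_2^2$.) The term $m=0$ shows that $\ell_n\ge\log r$ is finite.

For the regularization, $\det(\varepsilon^2+Y^*Y)=\sum_{|I|=|J|}\varepsilon^{2(n-|J|)}|\det Y_{IJ}|^2$ by Cauchy–Binet. Insert (7) with $Y=r-x$ and put $l=n-|J|$, $J'=J\setminus S$, $I'=I\setminus S$, $m=|J'|$, so $|S|=n-l-m$. For given $J'$ there are $\binom{n-m}l$ choices of $S$ disjoint from $J'$, and then $\binom{l+m}m$ choices of $I'$ disjoint from $S$. Summing $d_{J'}^2$ over $J'$ gives $e_m$, so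
$$\mathbb E\det(\varepsilon^2+|r-x|^2)=\sum_mr^{2(n-m)}\frac{e_m}{\binom nm}\sum_{l=0}^{n-m}\Bigl(\frac\varepsilon r\Bigr)^{2l}\binom{n-m}l\binom{l+m}l .$$
Both binomials are at most $\binom nl$, and $\sum_l\binom nl^2(\varepsilon/r)^{2l}\le\bigl(\sum_l\binom nl(\varepsilon/r)^l\bigr)^2=(1+\varepsilon/r)^{2n}$. Hence $\mathbb E\det(\varepsilon^2+|r-x|^2)\le(1+\varepsilon/r)^{2n}\,\mathbb E|\det(r-x)|^2$, and by Jensen's inequality
$$\mathbb EL^\varepsilon\le\tfrac1{2n}\log\mathbb E\det(\varepsilon^2+|r-x|^2)\le\ell_n+\log(1+\varepsilon/r)\qquad(\varepsilon>0).\tag{9}$$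

**Step 3: $\liminf_n\ell_n\ge\frac12\Phi(r)$.** The task is to find one large term in (8). Let $\alpha\in(0,\alpha^*)$, $t=t_\alpha$, and let $T$ be a sum of independent Bernoulli variables with parameters $\frac{td_i^2}{1+td_i^2}$. Then
$$P(T=m)=\frac{t^me_m}{\prod_i(1+td_i^2)},\qquad\frac{\mathbb ET}n\to\int\frac{ta}{1+ta}\,d\mu=\alpha,\qquad\mathrm{Var}\,T\le\frac n4 .$$
By Chebyshev $P(|T-\mathbb ET|<\sqrt n)\ge\frac34$, and at most $2\sqrt n+1$ integers lie in this window. So some integer $m_n\in[0,n]$ satisfies $|m_n-\mathbb ET|<\sqrt n$ and $P(T=m_n)\ge\frac3{4(2\sqrt n+1)}$. Then $m_n/n\to\alpha$ and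
$$\tfrac1n\log e_{m_n}=\tfrac1n\log P(T=m_n)+\tfrac1n\sum_i\log(1+td_i^2)-\tfrac{m_n}n\log t,$$
so $\liminf_n\frac1n\log e_{m_n}\ge\psi(t_\alpha)-\alpha\log t_\alpha$. Also $\frac1n\log\binom n{m_n}\to h(\alpha)$. By (8), $\liminf_n2\ell_n\ge(1-\alpha)\log r^2+G(\alpha)$. Take the supremum over $\alpha$.

**Step 4: $\mathbb EL^{\varepsilon_n}\ge\ell_n-o(1)$ for $\varepsilon_n=n^{-1/4}$.** Here concentration reverses Jensen. For $f(Y)=\frac1{2n}\mathrm{Tr}\log(Y^*Y+\varepsilon^2)$ we have $df=\frac1n\mathrm{Re}\,\mathrm{Tr}\bigl[(Y^*Y+\varepsilon^2)^{-1}Y^*\,dY\bigr]$. So the gradient for the inner product $\mathrm{Re}\,\mathrm{Tr}\,X^*Y$ is $\frac1nY(Y^*Y+\varepsilon^2)^{-1}$. Its singular values are $\frac1n\frac\sigma{\sigma^2+\varepsilon^2}\le\frac1{2n\varepsilon}$, so its Hilbert–Schmidt norm is at most $\frac1{2\varepsilon\sqrt n}$. As $\|VD-V'D\|_{HS}\le C\|V-V'\|_{HS}$, the map $V\mapsto L^\varepsilon$ is $\frac C{2\varepsilon\sqrt n}$-Lipschitz. Since $|\det(r-x)|^2\le e^{2nL^\varepsilon}$,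 (1) with $s=2n$ gives
$$\mathbb E|\det(r-x)|^2\le\mathbb Ee^{2nL^{\varepsilon_n}}\le e^{2n\mathbb EL^{\varepsilon_n}}\Bigl(1+\tfrac C{\varepsilon_n}\sqrt{\pi/\kappa}\;e^{C^2/(4\kappa\varepsilon_n^2)}\Bigr)=e^{2n\mathbb EL^{\varepsilon_n}+O(\sqrt n)} .$$
Here we used $\varepsilon_n^{-2}=\sqrt n$. Take logarithms and divide by $2n$.

**Step 5: few small singular values.** Let $Z_n(\varepsilon')=\#\{i:\sigma_i\le\varepsilon'\}$ and $\varepsilon_n\le\varepsilon'<\varepsilon$. Each $\sigma_i\le\varepsilon'$ satisfies $\frac{\sigma_i^2+\varepsilon^2}{\sigma_i^2+\varepsilon_n^2}\ge\frac{\varepsilon^2}{2\varepsilon'^2}$, and this quotient is at least $1$ for every $i$. So by (9) and Step 4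
$$\frac{\mathbb EZ_n(\varepsilon')}n\log\frac\varepsilon{\sqrt2\,\varepsilon'}\le\mathbb E(L^\varepsilon-L^{\varepsilon_n})\le\log(1+\varepsilon/r)+o(1).\tag{10}$$
We use this twice. With $\varepsilon'=\varepsilon_n$ the logarithm on the left is $\frac14\log n+O_\varepsilon(1)$, so $\limsup_n\log n\cdot\mathbb EZ_n(\varepsilon_n)/n\le4\log(1+\varepsilon/r)$ for every fixed $\varepsilon>0$. Hence
$$\log n\cdot\frac{\mathbb EZ_n(\varepsilon_n)}n\to0.\tag{11}$$
With $\varepsilon'=\varepsilon^2/\sqrt2$, $\varepsilon<1$ fixed, the logarithm is $\log(1/\varepsilon)$, so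
$$\limsup_n\frac{\mathbb EZ_n(\varepsilon^2/\sqrt2)}n\le\frac{\log(1+\varepsilon/r)}{\log(1/\varepsilon)}\xrightarrow[\varepsilon\to0]{}0.\tag{12}$$

**Step 6: removing the regularization.** We show $\mathbb ER_n\to0$ for
$$R_n=L^{\varepsilon_n}-u_n=\tfrac1{2n}\sum_i\log(1+\varepsilon_n^2/\sigma_i^2)\ge0 .$$
Fix $\varepsilon'>0$, $K>0$ and let $n$ be so large that $\varepsilon_n<\varepsilon'$ and $2\varepsilon_n^2\le1$. The terms $\frac12\log(1+\varepsilon_n^2/\sigma_i^2)$ are bounded as follows:

* if $\sigma_i>\varepsilon'$: by $\frac{\varepsilon_n^2}{2\varepsilon'^2}$;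
* if $\varepsilon_n<\sigma_i\le\varepsilon'$: by $\frac{\log2}2$;
* if $\sigma_i\le\varepsilon_n$: by $\frac12\log\frac{2\varepsilon_n^2}{\sigma_i^2}\le\log\frac1{\sigma_i}\le\log\frac1{\sigma_{\min}}$, which is at most $K\log n$ when $\sigma_{\min}\ge n^{-K}$.

Since $Z_n(\varepsilon_n)/n\le1$,
$$R_n\le\frac{\varepsilon_n^2}{2\varepsilon'^2}+\frac{\log2}2\frac{Z_n(\varepsilon')}n+K\log n\,\frac{Z_n(\varepsilon_n)}n+\log\tfrac1{\sigma_{\min}}\,1_{\{\sigma_{\min}<n^{-K}\}} .$$
For the last term we need that $\sigma_{\min}$ is rarely extremely small. Since $r-VD=V(rV^*-D)$, we have $\sigma_{\min}=r\,s_{\min}(V^*-D/r)$ with $V^*$ Haar, and (RV) gives $P(\sigma_{\min}\le s)\le(s/r)^cn^b$. In particular $\sigma_{\min}>0$ almost surely. So the expectation of the last term is at most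
$$K\log n\,P(\sigma_{\min}<n^{-K})+\int_{K\log n}^\infty P(\sigma_{\min}\le e^{-v})\,dv\le\bigl(K\log n+\tfrac1c\bigr)r^{-c}n^{b-cK},$$
which tends to $0$ if we choose $K>b/c$. With (11), $\limsup_n\mathbb ER_n\le\frac{\log2}2\limsup_n\mathbb EZ_n(\varepsilon')/n$. By (12) the right side tends to $0$ as $\varepsilon'\to0$. So $\mathbb ER_n\to0$.

**Step 7: assembling.** By (6), Step 4, Step 6 and Step 3,
$$M_n(r)=\mathbb EL^{\varepsilon_n}-\mathbb ER_n\ge\ell_n-o(1),\qquad\liminf_nM_n(r)\ge\tfrac12\Phi(r).\tag{13}$$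

## 8. Equality of the two limits of laws, and the proof of Theorem A

By (5) and (13), for every $r>0$ and every $k$,
$$\tfrac12\Phi(r)\le\liminf_nM_n(r)\le\limsup_nM_n(r)\le N_k(r)\le\tfrac12\Phi(r)+\tfrac{\log2}{2k}.$$
Letting $k\to\infty$,
$$\int\log\max(u,r)\,d\rho^{(n)}(u)\xrightarrow[n\to\infty]{}\tfrac12\Phi(r),\qquad\int\log\max(u,r)\,d\rho_k(u)\xrightarrow[k\to\infty]{}\tfrac12\Phi(r)\qquad(r>0).\tag{14}$$
All these laws live on $[0,C]$, so both sequences are tight, and every weak limit point $\rho$ of either one satisfies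
$$\int\log\max(u,r)\,d\rho(u)=\tfrac12\Phi(r)\qquad(r>0).\tag{15}$$
By Lemma 7 there is only one such $\rho$ on $[0,C]$. Hence $\rho^{(n)}\to\rho$ and $\rho_k\to\rho$ with the same $\rho$, and Proposition 6 proves Theorem A: the two sequences are asymptotically free. $\blacksquare$

## 9. The limit law, the eigenvalues of $x_n$, and two-sided freeness

*Proof of Theorem B, part 1.* The purpose is to read $\rho$ off (15). For $\mu=\delta_0$ see Section 5. Let $\mu\ne\delta_0$. We first show that $q$ is nonincreasing. With $p=\frac{ta}{1+ta}$ and $t=t_\alpha$, we have $\int p\,d\mu=\alpha$, $\int p^2\,d\mu\ge\alpha^2$, so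
$$\frac{d\alpha}{d\log t}=\int\frac{ta}{(1+ta)^2}\,d\mu=\int p(1-p)\,d\mu\le\alpha(1-\alpha),\qquad\frac{d\log q}{d\alpha}=\frac1{\alpha(1-\alpha)}-\frac{d\log t_\alpha}{d\alpha}\le0 .$$
Since $G(\alpha)=\int_0^\alpha\log q$, we have $G(\alpha)-\alpha\log r^2=\int_0^\alpha(\log q-\log r^2)$ with nonincreasing integrand. So the supremum in $\Phi$ is the integral of the positive part, and with $q=0$ on $[\alpha^*,1)$
$$\tfrac12\Phi(r)=\log r+\tfrac12\int_0^{\alpha^*}(\log q-\log r^2)_+\,d\alpha=\int_0^1\log\max\bigl(\sqrt{q(\alpha)},r\bigr)\,d\alpha .$$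
So the law of $\sqrt{q(\omega)}$ satisfies (15). It lives on $[0,C]$, because $q\le q(0+)=\int a\,d\mu\le C^2$. By Lemma 7 it is $\rho$. Finally $A_n^-$ has the same eigenvalues as $A_n^+$, because the eigenvalues of $x_n^*$ are the conjugates of those of $x_n$. $\square$

*Proof of Theorem B, part 2.* If $\mu=\delta_0$, then $\frac1n\sum|\lambda_i|^2\le\mathrm{tr}\,D_n^2\to0$, and the empirical measure tends to $\delta_0$. Let $\mu\ne\delta_0$.

**Step 1: pointwise convergence of the log-determinant.** For $z\ne0$ let $u_n(z)=\frac1n\log|\det(z-x_n)|$. By rotation invariance it has the law of $u_n(|z|)=L^{\varepsilon_n}-R_n$, with $r=|z|$ in Section 7. There $R_n\ge0$ and $\mathbb ER_n\to0$. By (2) and the Lipschitz constant in Step 4 of Section 7, $\mathrm{Var}\,L^{\varepsilon_n}=O(\varepsilon_n^{-2}n^{-2})\to0$. Also $\mathbb EL^{\varepsilon_n}=M_n(|z|)+\mathbb ER_n\to\frac12\Phi(|z|)$ by (14). Hence $\mathbb E|u_n(z)-\frac12\Phi(|z|)|\to0$.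

**Step 2: a dominating function.** We have $u_n(z)\le\log(1+|z|+C)$, and this bound is nonnegative. Writing $|u|=2u^+-u$ and using (6),
$$\mathbb E|u_n(z)|\le2\log(1+|z|+C)-M_n(|z|)\le2\log(1+|z|+C)-\log|z|,$$
which is locally integrable on $\mathbb C$. By (15), $\log|z|\le\frac12\Phi(|z|)\le\log\max(C,|z|)$, so $\frac12\Phi(|z|)$ is locally integrable too.

**Step 3: from potentials to measures.** For $f\in C_c^\infty(\mathbb C)$, the identity $f(w)=\frac1{2\pi}\int\Delta f(z)\log|z-w|\,d^2z$ gives $\frac1n\sum_if(\lambda_i)=\frac1{2\pi}\int\Delta f(z)\,u_n(z)\,d^2z$. By Steps 1 and 2 and dominated convergence,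
$$\mathbb E\Bigl|\tfrac1n\sum_if(\lambda_i)-\tfrac1{2\pi}\int\Delta f(z)\,\tfrac12\Phi(|z|)\,d^2z\Bigr|\le\tfrac1{2\pi}\int|\Delta f(z)|\,\mathbb E\bigl|u_n(z)-\tfrac12\Phi(|z|)\bigr|\,d^2z\to0 .$$
By (15) and Jensen's formula, $\frac12\Phi(|z|)=\int\log\max(u,|z|)\,d\rho(u)$ is the logarithmic potential $\int\log|z-w|\,d\nu(w)$ of the rotationally invariant measure $\nu$ with radial law $\rho$. So by Fubini the limit is $\int f\,d\nu$. All measures are supported in $\{|z|\le C\}$, where continuous functions are uniform limits of functions from $C_c^\infty(\mathbb C)$. So this is weak convergence in probability. $\square$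

*Proof of Theorem B, part 3.*

**Step 1: both exchanges of limits.** For $A_n^+$, $\lim_k\limsup_n\mathbb E\|A_n^+-A_n^{+,(k)}\|_2^2=0$ is Theorem A(a). For $A_n^-$, apply (3) and (4) to $x_n^*$ (the matrix $\hat A$ of $x_n^*$ is $A_n^-$ by Lemma 5). The right-hand side of (3) depends only on the singular values $s_i((x_n^*)^k)=s_i(x_n^k)$ and on the moduli of the eigenvalues of $x_n^*$, which are those of $x_n$. So it is the same quantity as before, and the proof of Proposition 6(a) gives $\lim_k\limsup_n\mathbb E\|A_n^--A_n^{-,(k)}\|_2^2=0$.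

**Step 2: convergence of words.** Let $w$ be a word in $x_n,x_n^*,A_n^+,A_n^-$, and let $w^{(k)}$ be the word with $A_n^{\pm}$ replaced by $A_n^{\pm,(k)}$. Replacing letters one at a time,
$$\mathbb E|\mathrm{tr}\,w-\mathrm{tr}\,w^{(k)}|\le c_w\bigl(\mathbb E\|A_n^+-A_n^{+,(k)}\|_2+\mathbb E\|A_n^--A_n^{-,(k)}\|_2\bigr).$$
Let $\eta_k$ be the $\limsup_n$ of the right-hand side; $\eta_k\to0$ by Step 1. By Proposition 3, $\mathrm{tr}\,w^{(k)}\to\varphi_k(w)$ in $L^1(P)$, a constant. Hence $\limsup_n\mathbb E|\mathrm{tr}\,w-\varphi_k(w)|\le\eta_k$, so $|\varphi_k(w)-\varphi_{k'}(w)|\le\eta_k+\eta_{k'}$. So $\varphi_k(w)$ has a limit $\varphi(w)$, and $\mathrm{tr}\,w\to\varphi(w)$ in $L^1(P)$. In particular the joint $\star$-distribution of $(x_n,A_n^+,A_n^-)$ converges.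

**Step 3: freeness.** By Proposition 3, under $\varphi_k$ the families $\{A_n^{+,(k)}\}\cup\{(x_n^*)^jx_n^j:j\ge1\}$ and $\{A_n^{-,(k)}\}\cup\{x_n^j(x_n^*)^j:j\ge1\}$ are free in the limit $n\to\infty$. By Step 2, $\varphi_k\to\varphi$ on words, since the products $(x_n^*)^jx_n^j$ and $x_n^j(x_n^*)^j$ are themselves words in $x_n,x_n^*$. Lemma 2 shows that the families with $A_n^{\pm}$ are free under $\varphi$. $\blacksquare$
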